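# Regularity of Navier–Stokes flow in a ball when the two controlled velocity components change across a sphere

## 1. Two direction fields that meet on a sphere

Let $0<\rho<R$, let $S=\{|x|=\rho\}$ and let $\nu=x/|x|$. Inside $S$ take the constant unit field $b_-=e_3$; outside $S$ take the radial unit field $b_+=x/|x|$. Given a vector field $u$, split it on each side of $S$ into its part along $b$ and the rest:
$$u=\lambda_\pm b_\pm+v_\pm,\qquad \lambda_\pm=u\cdot b_\pm,\qquad v_\pm\perp b_\pm .$$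
So $v_-=(u_1,u_2,0)$ and $v_+$ is the part of $u$ orthogonal to the radial direction. The field $u$ does not jump across $S$, but the splitting does. On $S$ put
$$w=u\cdot\nu,\quad a_\pm=\lambda_\pm b_\pm=u-v_\pm,\quad c_\pm=b_\pm\cdot\nu,\quad s_\pm=v_\pm\cdot\nu,$$
so that $w=\lambda_\pm c_\pm+s_\pm$ from both sides, and define a scalar and a vector density on $S$:
$$X=(\lambda_-^3c_-+3\lambda_-^2s_-)-(\lambda_+^3c_++3\lambda_+^2s_+),\tag{1.1}$$
$$\varsigma=a_-(w+s_-)-a_+(w+s_+).\tag{1.2}$$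
The proof turns on these two densities. $X$ is what remains on $S$ when the cubic flux of kinetic energy is integrated by parts separately on the two sides, and $\varsigma$ is what remains when the same is done to the equation for the pressure.

Compute them once by hand. Take $u\equiv e_3$ and a point of $S$ at polar angle $\alpha<\pi/2$ from the north pole $x_0=\rho e_3$. Then $\lambda_-=1$, $v_-=0$, $c_-=w=\cos\alpha$, and $\lambda_+=\cos\alpha$, $c_+=1$, $s_\pm=0$, $|v_+|=\sin\alpha$. Hence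
$$X=\cos\alpha-\cos^3\alpha=\cos\alpha\,|v_+|^2,\qquad \varsigma=\cos\alpha\,(e_3-\cos\alpha\,b_+)=\cos\alpha\; v_+ .$$
Although $u$ has size one, $X$ is *quadratic* in the small field $v_+$. The density $\varsigma$ is only linear in $v_+$, but $|v_+|=\sin\alpha$ is comparable to $|x-x_0|/\rho$ near the pole, so $\varsigma$ is small close to $x_0$. In Section 5 we prove that this is what happens for every $u$:
$$|X|\le C|u||v|^2,\qquad |\varsigma|\le C(|v|^2+|x-x_0||u|^2).$$

The construction serves the following question. A Navier–Stokes flow fills the ball of radius $R$ and slips along its boundary. In the outer shell we have an integrability bound, at the critical scaling, on the two tangential components of $u$ only. In the inner ball we have such a bound on two fixed Cartesian components only. So on each side nothing is assumed about $\lambda$, and the direction of the uncontrolled component changes abruptly at $|x|=\rho$. Must the flow be regular? The question is posed in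 Hugo Beirao da Veiga, Jiaqi Yang, "Regularity Criteria for Navier-Stokes Equations with Slip Boundary Conditions on Non-flat Boundaries via Two Velocity Components", arXiv:1901.02751 (2019). We shall prove that the answer is yes.

## 2. Slip conditions on a sphere, weak and strong solutions, and the theorem

Write $\Omega_r$ for the ball of radius $r$ about $0$. The equations are
$$\partial_tu+u\cdot\nabla u-\Delta u+\nabla p=0,\qquad\nabla\cdot u=0\qquad\text{in }\Omega_R\times(0,T].\tag{2.1}$$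
Let $n$ be the outward normal, $\omega=\nabla\times u$, $D(u)=\frac12(\nabla u+\nabla u^T)$. The two boundary conditions are

- (A) $u\cdot n=0$ and $\omega\times n=0$ on $\partial\Omega_R$;
- (B) $u\cdot n=0$ and $[D(u)n]\cdot\tau=0$ for every unit tangent vector $\tau$ on $\partial\Omega_R$.

**A common form of the two conditions.** Set $\kappa=0$ for (A) and $\kappa=1$ for (B). On $|x|=R$ we have $u_jx_j=0$. Differentiating along a tangent vector $\tau$ gives $\tau_i(x_j\partial_iu_j+u_i)=0$, that is, $\tau_in_j\partial_iu_j=-u\cdot\tau/R$. Hence $2[D(u)n]\cdot\tau=\tau\cdot\partial_nu-u\cdot\tau/R$, and (B) says $(\partial_nu)_\tau=u/R$. Since $(\omega\times n)_i=n_j(\partial_ju_i-\partial_iu_j)$ and $\omega\times n$ is tangential, both conditions read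
$$u\cdot n=0,\qquad\omega\times n=\frac{2\kappa}Ru\qquad\text{on }\partial\Omega_R .\tag{2.2}$$
Example: the rigid rotation $u=e_3\times x$ has $D(u)=0$, so it satisfies (B). Here $\omega=2e_3$ and $\omega\times n=2e_3\times n=\frac2Ru$, as (2.2) predicts; (A) fails.

**The bilinear form.** Let
$$a_\kappa(u,w)=\int_{\Omega_R}\operatorname{curl}u\cdot\operatorname{curl}w-\frac{2\kappa}R\int_{\partial\Omega_R}u\cdot w .$$
It is nonnegative. For $\kappa=0$ this is clear. For $\kappa=1$ and smooth divergence-free tangential fields, $2D(u):D(w)=\operatorname{curl}u\cdot\operatorname{curl}w+2\partial_ju_i\partial_iw_j$, and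
$$2\int\partial_ju_i\partial_iw_j=2\int_{\partial\Omega_R}n_ju_i\partial_iw_j=-\frac2R\int_{\partial\Omega_R}u\cdot w,$$
where the first equality uses $\nabla\cdot w=0$ and the second is the tangential differentiation above, applied to $w$ in the direction $u$. So $a_1(u,w)=2\int D(u):D(w)$, and by density this holds for all $u,w\in V$ below. For the rotation, $\int|\omega|^2=\frac{16}3\pi R^3=\frac2R\int_{\partial\Omega_R}|u|^2$, so $a_1(u,u)=0$, in agreement with $D(u)=0$.

**Spaces.** $H=\{u\in L^2(\Omega_R):\nabla\cdot u=0,\ u\cdot n=0\}$, $V=H\cap H^1$, and $P$ is the orthogonal (Leray) projector of $L^2$ onto $H$; the orthogonal complement of $H$ consists of gradients. We write $\|\cdot\|_p$ for $L^p$ norms and $\|\cdot\|=\|\cdot\|_2$.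

**Definition (weak solution, Leray–Hopf).** $u\in C_w([0,T];H)\cap L^2(0,T;V)$ such that for all $t\in[0,T]$ and all $w\in C^1([0,T];V\cap H^2)$
$$(u(t),w(t))=(u_0,w(0))+\int_0^t\Big[(u,w_t)-a_\kappa(u,w)+\int(u\cdot\nabla w)\cdot u\Big],\tag{2.3}$$
and $\frac12\|u(t)\|^2+\int_0^ta_\kappa(u,u)\le\frac12\|u_0\|^2$. (Smooth test fields suffice: if $w_n$ are smooth and $w_n\to w$ in $H^2$, then the $Pw_n$ are smooth and $Pw_n\to Pw=w$ in $H^2$.)

**Definition (strong solution).** A weak solution with $u\in L^\infty(0,T;H^1)\cap L^2(0,T;H^2)$.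

**Definition (restricted Prodi–Serrin condition).** A selection $v$ of components of $u$ satisfies the restricted P–S condition in $D\times(0,T]$ if $v\in L^q(0,T;L^p(D))$ with $\frac2q+\frac3p\le1$, $p>3$. Example: $(q,p)=(4,6)$ gives equality. Under the scaling $u_\mu(x,t)=\mu u(\mu x,\mu^2t)$ on the whole space-time, the norm is multiplied by $\mu^{1-2/q-3/p}$, so equality means scale invariance.

**Theorem A.** *Let $u$ be a weak solution in $\Omega_R\times(0,T]$ under (A) or (B), with $u_0\in H^1(\Omega_R)$ divergence-free and $u_0\cdot n=0$ on $\partial\Omega_R$. Assume that the restricted P–S condition holds in $(\Omega_R-\Omega_\rho)\times(0,T]$ for the tangential part $u-(u\cdot\frac x{|x|})\frac x{|x|}$, and in $\Omega_\rho\times(0,T]$ for two components $u_i,u_j$, $i\neq j$, in a fixed Cartesian frame (the exponents may differ in the two regions). Then $u$ is a strong solution in $\Omega_R\times(0,T]$.*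

Two normalizations. Rotating the frame, we take $u_1,u_2$ as the controlled components in $\Omega_\rho$, so that the construction of Section 1 applies. Since $p>3$ and $T<\infty$, Hölder in time lets us lower $q$ until
$$\frac2q+\frac3p=1,\qquad3<p\le\infty,\quad2\le q<\infty .\tag{2.4}$$

## 3. One constant field, and where the $H^1$ estimate stops at the sphere

**No interface, $b=e_3$.** Suppose $u_1,u_2$ are controlled in a whole ball, and let $\phi$ be a cutoff. The term in the local energy balance that is critical is $\int|u|^2u\cdot\nabla\phi$. With $v=(u_1,u_2,0)$ it equals $\int|u|^2v\cdot\nabla\phi+\int u_3|v|^2\partial_3\phi+\int u_3^3\partial_3\phi$. Only the last term does not display $v$. But $\partial_3u_3=-\operatorname{div}v$, so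
$$\int u_3^3\partial_3\phi=3\int\phi u_3^2\operatorname{div}v=-3\int u_3^2\,v\cdot\nabla\phi-6\int\phi\,u_3\,v\cdot\nabla u_3 .$$
Now every term carries an undifferentiated factor $v$, which is what the hypothesis controls. The pressure behaves the same way. From $-\int p\Delta\psi=\int u_iu_j\partial_i\partial_j\psi$ and
$$\int u_3^2\partial_3^2\psi=2\int u_3(\operatorname{div}v)\,\partial_3\psi=-2\int(v\cdot\nabla u_3)\partial_3\psi-2\int u_3v_j\partial_3\partial_j\psi,$$
the last integral cancels the mixed terms $2\int u_3v_j\partial_3\partial_j\psi$, and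
$$-\int p\Delta\psi=\int v_iv_j\partial_i\partial_j\psi-2\int(v\cdot\nabla u_3)\partial_3\psi .$$

**Why one cannot smooth the change of direction.** If $b$ is a smooth interpolation between $e_3$ and $x/|x|$, then in the transition zone $u-(u\cdot b)b$ contains a part of the uncontrolled component, so the hypothesis says nothing about it. Nor is there a smooth unit field on the closed ball that equals $x/|x|$ on the boundary sphere: after rescaling it would be a retraction of the ball onto its boundary, which the no-retraction theorem forbids. A jump has to be faced.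

**The $H^1$ estimate across $S$.** The first thing to try is to multiply the equation by $-\Delta u=\operatorname{curl}\omega$. Since $u\cdot\nabla u=\omega\times u+\frac12\nabla|u|^2$, the term to control is $\int\zeta(\omega\times u)\cdot\operatorname{curl}\omega$, with $\zeta$ a cutoff near a point of $S$. On each side put $u=\lambda b+v$. The $v$-part is bounded by $\int\zeta|v||\nabla u||\nabla^2u|$, which has the desired factor. For the $\lambda$-part, let $u$ be smooth, let $D$ be one of the two sides and let $n$ be its outward normal. From $(\omega\times b)\cdot\operatorname{curl}\omega=b\cdot(\omega\cdot\nabla)\omega-\frac12b\cdot\nabla|\omega|^2$ and $\operatorname{div}\omega=0$,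
$$\int_D\zeta\lambda(\omega\times b)\cdot\operatorname{curl}\omega=\int_{\partial D}\zeta\lambda\big[(\omega\cdot n)(\omega\cdot b)-\tfrac12(b\cdot n)|\omega|^2\big]-\int_D(\omega\cdot\nabla(\zeta\lambda b))\cdot\omega+\frac12\int_D\operatorname{div}(\zeta\lambda b)|\omega|^2 .$$
As before we trade $\lambda$ for $v$. First, $\operatorname{div}(\lambda b)=-\operatorname{div}v$, and integrating by parts leaves $-\frac12\int_{\partial D}\zeta(v\cdot n)|\omega|^2$. Secondly, $\operatorname{curl}b=0$ for both fields, so $\omega\cdot b=b\cdot\operatorname{curl}v$. With $F=\zeta\,\omega\cdot\nabla\lambda$, integrating by parts in $-\int_DFb\cdot\operatorname{curl}v$ leaves $\int_{\partial D}F\,n\cdot(b\times v)$. In total the surface density is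
$$\zeta\big[(\omega\cdot n)\lambda(\omega\cdot b)-\tfrac12(u\cdot n)|\omega|^2+(\omega\cdot\nabla\lambda)\,n\cdot(b\times v)\big].$$
Adding the two sides, the middle terms cancel because $u\cdot\nu$ is continuous. Since $\lambda_-b_--\lambda_+b_+=v_+-v_-$, and $\nu\cdot(b_+\times v_+)=0$ because $b_+=\nu$, there remains
$$\int_S\zeta\Big[(\omega\cdot\nu)\,\omega\cdot(v_+-v_-)+(\omega\cdot\nabla\lambda_-)\,\nu\cdot(b_-\times v_-)\Big]dS .$$
This is *linear* in $v$ and quadratic in $\nabla u$. To use a hypothesis on $v$ in the volume we must convert it to a volume integral, and the derivative can fall on $v$: the result contains $\int|\nabla v||\nabla u|^2$, with no undifferentiated $v$ in it. The hypothesis then gives no factor, and the estimate stops.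

A surface density that is *quadratic* in $v$ would survive the conversion, since a factor $v$ remains whichever factor is differentiated. Section 1 suggests that this holds one derivative lower, at the level of the energy. So the plan is this. Near $S$, and in fact at every interior point, we work with the local energy inequality and obtain boundedness. Near $\partial\Omega_R$, where $u_r=0$ and $v\cdot n=0$ remove the surface terms above, we use the $H^1$ estimate.

## 4. The local statement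

We write $B_r(x_0)$ for balls, $Q_r(x_0,t_0)=B_r(x_0)\times(t_0-r^2,t_0)$, and $K(x)=\frac1{4\pi|x|}$, so $-\Delta K=\delta$.

**Definition (suitable weak solution in $Q_{R_0}(x_0,T)$).** $u\in L^\infty L^2\cap L^2H^1$, $p\in L^{3/2}$, the equations (2.1) hold in distributions, and for a.e. $t<T$ and all smooth $\phi\ge0$ vanishing near $\partial B_{R_0}(x_0)\times(T-R_0^2,T)$ and near $t=T-R_0^2$,
$$\int|u(t)|^2\phi(t)+2\int_{T-R_0^2}^t\!\!\int|\nabla u|^2\phi\le\int_{T-R_0^2}^t\!\!\int|u|^2(\phi_t+\Delta\phi)+(|u|^2+2p)\,u\cdot\nabla\phi .\tag{4.1}$$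
Example: for a smooth solution, multiplying (2.1) by $2u\phi$ and integrating gives (4.1) with equality.

**Definition (local setting).** Let $R_0\le1$. Either $B_{R_0}(x_0)$ is not divided (one region $D$), or a smooth surface $S\ni x_0$ with unit normal $\nu$ divides it into $D_-$ and $D_+$, where $\nu$ points into $D_+$ and extends smoothly to the closed ball. Let $b_\pm\in C^\infty(\overline{D_\pm})$ be unit fields, $\lambda=u\cdot b$, $v=u-\lambda b$ on $D_\pm$. If there is an interface, we assume one of the following.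

- (H1) $|b_-\times b_+|\ge c_0>0$ on $S$.
- (H2) Possibly after replacing $b_+$ by $-b_+$: $b_+(x_0)=b_-(x_0)$, and $\beta=b_+-b_-$ satisfies $|\beta|\le1$ and $|\beta\cdot\nu|\le C|\beta|^2$ on $S$.

Replacing $b_+$ by $-b_+$ changes neither $v_+$ nor $\lambda_+b_+$, and it leaves $\lambda_+^3c_+$ and $\lambda_+^2s_+$ unchanged, hence also $X$ and $\varsigma$.

**Example (the sphere of Section 1).** Let $b_-=e_3$, $b_+=x/|x|=\nu$. If $|x_0|\ne\rho$, a small ball about $x_0$ is not divided. If $|x_0|=\rho$ and $x_0\neq\pm\rho e_3$, then $b_-\times b_+\ne0$ at $x_0$, so (H1) holds in a small ball. At a pole $x_0=\sigma\rho e_3$, $\sigma=\pm1$, use $b_+=\sigma x/|x|$. Then $b_+(x_0)=e_3=b_-(x_0)$, $|\beta|\le1$ in a small ball, and on $S$ we have $\nu=\sigma b_+$, so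
$$\beta\cdot\nu=\sigma(b_+-e_3)\cdot b_+=\sigma(1-e_3\cdot b_+)=\tfrac\sigma2|\beta|^2 ,$$
and (H2) holds. Hence the local setting is available at every $x_0\in\Omega_R$.

**Theorem B.** *Let $(u,p)$ be a suitable weak solution in $Q_{R_0}(x_0,T)$, in the local setting. Let $v_\pm\in L^{q_\pm}L^{p_\pm}$ with $\frac2{q_\pm}+\frac3{p_\pm}=1$, $3\le p_\pm\le\infty$, and*
$$\epsilon(R_1):=\sum_\pm\|v_\pm\|_{L^{q_\pm}(T-R_1^2,T;L^{p_\pm}(D_\pm\cap B_{R_1}(x_0)))}\to0\quad(R_1\to0),$$
*which is automatic if $q_\pm<\infty$. Then $u$ is bounded in $Q_r(x_0,T)$ for some $r>0$.*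

The proof shows that a scale-invariant energy tends to zero at $(x_0,T)$ and then quotes the following theorem.

**Fact F3 ($\epsilon$-regularity; Caffarelli–Kohn–Nirenberg, CPAM 35 (1982); Lin, CPAM 51 (1998); Ladyzhenskaya–Seregin, J. Math. Fluid Mech. 1 (1999)).** There is $\epsilon_*>0$ such that if $(u,p)$ is suitable in $Q_r(z_0)$ and $r^{-2}\iint_{Q_r(z_0)}(|u|^3+|p|^{3/2})\le\epsilon_*$, then $u\in L^\infty(Q_{r/2}(z_0))$.

**Conventions for Sections 5–11.** $B_s=B_s(x_0)$, $Q_s=Q_s(x_0,T)$. We shrink $R_0$ so that $S$ is a single graph in $B_{R_0}$. $C$ depends only on the geometry ($S,b_\pm,c_0$ and the constant in (H2)) and the exponents; $C_\theta$ depends also on $\theta$. We write $v$ for $v_\pm$ on $D_\pm$, and $|v|^2=|v_+|^2+|v_-|^2$ for traces on $S$. If $p_+\ne p_-$, each estimate is used on each side separately. Without an interface, all terms on $S$ are absent. We often use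
$$|v|\le|u|,\qquad|\nabla\lambda|+|\nabla v|\le C(|\nabla u|+|u|).\tag{4.2}$$

**Why the integrations by parts are legitimate.** For a.e. $t$, $u(t)\in H^1\subset L^6$, with trace in $L^4(S)$, the same from both sides. If $f,g,h\in H^1(D_\pm)$, then $fgh\in W^{1,1}$, since $gh\nabla f\in L^{6/5}$. Approximating the factors by smooth functions, the products converge in $W^{1,1}$ and the traces in $L^{4/3}(S)$, so the trace of a product is the product of the traces. The same holds for two $H^1$ factors times a bounded continuous $W^{1,6}$ function. Also $|u|\in H^1$ with $|\nabla|u||\le|\nabla u|$. Every spatial integration by parts below is of this type, at a.e. $t$.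

## 5. The surface densities are quadratic in $v$, up to a factor $|x-x_0|$

**Lemma 1.** *On $S$: $|X|\le C|u||v|^2$. Moreover $|\varsigma|\le C|v|^2$ under (H1), and $|\varsigma|\le C(|v|^2+|x-x_0||u|^2)$ under (H2). Always $|\varsigma|\le C|u|^2$.*

*Proof.* The last bound is clear from (1.2). Let $d=a_+-a_-=v_--v_+$, so $|d|\le C|v|$.

**Step 1 (case (H1): all of $u$ is controlled on $S$).** Since $d\times b_+=-\lambda_-b_-\times b_+$, we get $c_0|\lambda_-|\le|d|\le C|v|$, hence $|u|\le|\lambda_-|+|v_-|\le C|v|$ on $S$. As $|X|\le C|u|^3$ and $|\varsigma|\le C|u|^2$, both bounds follow.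

**Step 2 (case (H2): what $d$ controls).** Let $\delta=\lambda_+-\lambda_-$. Then $d=\lambda_+b_+-\lambda_-(b_+-\beta)=\delta b_++\lambda_-\beta$. Since $b_\pm$ are unit vectors, $\beta\cdot b_+=1-b_-\cdot b_+=\frac12|\beta|^2$, so the part of $\beta$ orthogonal to $b_+$ has square $|\beta|^2-\frac14|\beta|^4\ge\frac34|\beta|^2$. Taking the part of $d$ orthogonal to $b_+$,
$$|\lambda_-||\beta|\le C|v|,\quad\text{then}\quad|\delta|\le|d|+|\lambda_-||\beta|\le C|v|,\quad|\lambda_+||\beta|\le|\lambda_-||\beta|+|\delta||\beta|\le C|v|.$$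
Also $|\delta|\le2|u|$.

**Step 3 (bound for $X$ under (H2)).** The purpose is to show that the terms linear in $\delta$ combine into a multiple of $s_-$. Substituting $s=w-\lambda c$ gives $\lambda^3c+3\lambda^2s=3\lambda^2w-2\lambda^3c$. Put $\gamma=c_+-c_-=\beta\cdot\nu$ and expand $\lambda_+=\lambda_-+\delta$:
$$\begin{aligned}-X&=3w(\lambda_+^2-\lambda_-^2)-2(\lambda_+^3c_+-\lambda_-^3c_-)\\&=3(2\lambda_-\delta+\delta^2)w-2\gamma\lambda_+^3-2(3\lambda_-^2\delta+3\lambda_-\delta^2+\delta^3)c_-\\&=6\lambda_-\delta(w-\lambda_-c_-)+3w\delta^2-6\lambda_-\delta^2c_--2\delta^3c_--2\gamma\lambda_+^3 .\end{aligned}$$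
Here $w-\lambda_-c_-=s_-$, so the first term is at most $C|u||v|^2$. So are the next three, since $|\delta|\le C\min(|u|,|v|)$. Finally $|\gamma|\le C|\beta|^2$ by (H2), so $|\gamma\lambda_+^3|\le C|\lambda_+|(|\lambda_+||\beta|)^2\le C|u||v|^2$. This is the only use of $|\beta\cdot\nu|\le C|\beta|^2$.

**Step 4 (bound for $\varsigma$ under (H2)).** Let $e=v_+-v_-=a_--a_+$. Inserting $a_\pm=u-v_\pm$ and $s_--s_+=-e\cdot\nu$,
$$\varsigma=we+a_-s_--a_+s_+=we-u(e\cdot\nu)+v_+s_+-v_-s_-=\nu\times(e\times u)+O(|v|^2),$$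
because $\nu\times(e\times u)=e(\nu\cdot u)-u(\nu\cdot e)$. Further
$$e\times u=e\times a_-+e\times v_-=a_-\times a_++O(|v|^2)=\lambda_-\lambda_+\,b_-\times b_++O(|v|^2),$$
since $(a_--a_+)\times a_-=a_-\times a_+$. Finally $|b_-\times b_+|=|b_-\times\beta|\le|\beta|\le C|x-x_0|$, since $\beta$ is smooth on $S$ and $\beta(x_0)=0$. $\square$

The example $u=e_3$ of Section 1 shows that the term $|x-x_0||u|^2$ cannot be dropped: there $|\varsigma|=\cos\alpha\sin\alpha$ while $|v|^2=\sin^2\alpha$.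

## 6. Scale-invariant energy and basic inequalities

For $s\le R_0$ let
$$\mathcal A(s)=\frac1s\operatorname*{ess\,sup}_{T-s^2<t<T}\int_{B_s}|u|^2+\frac1s\iint_{Q_s}|\nabla u|^2,\qquad E_0=R_0\mathcal A(R_0)<\infty .$$
Since $s\mathcal A(s)$ is nondecreasing,
$$\mathcal A(s)\le\frac{E_0}s,\qquad\mathcal A(s)\le\frac{s'}s\mathcal A(s')\quad(s\le s').\tag{6.1}$$

**Step 1 (space-time norms in terms of $\mathcal A$).** For $1\le b\le6$, $1\le a\le\infty$ with $\frac2a+\frac3b\ge\frac32$,
$$\|u\|_{L^a(T-s^2,T;L^b(B_s))}\le Cs^{\frac2a+\frac3b-1}\mathcal A(s)^{1/2}.\tag{6.2}$$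
For $2\le b\le6$ and $\alpha=\frac32-\frac3b$, the Gagliardo–Nirenberg inequality, scaled to $B_s$, gives $\|u\|_{L^b(B_s)}\le C\|u\|_{L^2(B_s)}^{1-\alpha}(\|\nabla u\|_{L^2(B_s)}+s^{-1}\|u\|_{L^2(B_s)})^\alpha$. The first factor is at most $(s\mathcal A)^{(1-\alpha)/2}$, and $\int(\|\nabla u\|^2+s^{-2}\|u\|^2)\,dt\le Cs\mathcal A$. For $a_0=2/\alpha$ (where $\frac2{a_0}+\frac3b=\frac32$) this yields $\|u\|_{L^{a_0}L^b}\le C(s\mathcal A)^{1/2}$, which is (6.2). For smaller $a$, Hölder in time adds the factor $s^{2/a-2/a_0}$. For $b\le2$, Hölder in $x$ and $t$ from $L^\infty L^2$ gives $s^{\frac3b-\frac32}s^{\frac2a}(s\mathcal A)^{1/2}$. In particular, with $(a,b)=(3,3)$, $\iint_{Q_s}|u|^3\le Cs^2\mathcal A(s)^{3/2}$.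

**Step 2 (integrals with one factor $v$ gain $\epsilon$).** Let $\epsilon=\epsilon(R_1)$, $s\le R_1$. Then
$$\iint_{Q_s}|v||u||\nabla u|\le C\epsilon s\mathcal A(s),\qquad\iint_{Q_s}|v||u|^2\le C\epsilon s^2\mathcal A(s).\tag{6.3}$$
For the first, use Hölder with $\nabla u\in L^2L^2$ and $u\in L^aL^b$, $\frac1b=\frac12-\frac1p$, $\frac1a=\frac12-\frac1q$. Then $\frac2a+\frac3b=\frac52-1=\frac32$ and $2\le b\le6$, and the bound is $\epsilon\cdot Cs^{1/2}\mathcal A^{1/2}\cdot(s\mathcal A)^{1/2}$. For the second, use $u\in L^{2q'}L^{2p'}$: here $\frac2{2q'}+\frac3{2p'}=\frac52-\frac12=2$ and $2\le2p'\le3$, so $\|u\|^2\le Cs^2\mathcal A$.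

**Step 3 (products of integrals at two scales, for the far pressure).** For $r\le s\le R_1$,
$$\int_{T-r^2}^T\Big(\int_{B_s}|v||u|\Big)\Big(\int_{B_r}|u|\Big)dt\le C\epsilon\,s^{2-\frac3p}r^{3+\frac3p}(\mathcal A(s)\mathcal A(r))^{1/2},\tag{6.4}$$
$$\int_{T-r^2}^T\Big(\int_{B_s}|v||\nabla u|\Big)\Big(\int_{B_r}|u|\Big)dt\le C\epsilon\,s^{2-\frac3p}r^{2+\frac3p}(\mathcal A(s)\mathcal A(r))^{1/2}.\tag{6.5}$$
We have
$$\int_{B_r}|u|\le Cr^{3/2}(r\mathcal A(r))^{1/2}=Cr^2\mathcal A(r)^{1/2}.\tag{6.6}$$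
Since $p'\le\frac32$, Hölder in $x$ gives $\|u\|_{L^\infty L^{p'}(B_s)}\le Cs^{\frac3{p'}-\frac32}(s\mathcal A(s))^{1/2}=Cs^{2-\frac3p}\mathcal A(s)^{1/2}$, and $\|\nabla u\|_{L^2L^{p'}(Q_s)}$ has the same bound. In (6.4), Hölder in time gives $\int_{T-r^2}^T\|v\|_p\,dt\le\epsilon r^{2-\frac2q}=\epsilon r^{1+\frac3p}$. In (6.5), it gives the factor $r^{2(\frac12-\frac1q)}=r^{3/p}$. Multiply.

**Step 4 (trace inequality, to turn surface integrals into volume integrals).** For $0\le g\in W^{1,1}(D_\pm\cap B_{2s})$, $2s\le R_0$,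
$$\int_{S\cap B_s}g\,dS\le C\int_{D_\pm\cap B_{2s}}(|\nabla g|+s^{-1}g).\tag{6.7}$$
This is the divergence theorem for $\xi g\nu$ in $D_\pm$, where $\xi$ is a cutoff with $\xi=1$ on $B_s$, support in $B_{2s}$ and $|\nabla\xi|\le Cs^{-1}$.

## 7. The energy inequality with a backward heat kernel, and the cubic term

**Step 1 (test function; the purpose is a small constant $\theta^2$ in front of the linear term).** Let $0<\theta\le\frac14$, $0<r\le R_1/16$, $\tau=\theta^2r^2+T-t$ and
$$\phi=\chi\,(\theta r)^2\,\Gamma,\qquad\Gamma=\tau^{-3/2}e^{-|x-x_0|^2/4\tau},$$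
where $\chi$ is a standard cutoff: $\chi=1$ on $Q_{r/2}$, $\chi(\cdot,t)$ is compactly supported in $B_r$, $\chi=0$ near $t=T-r^2$. As a function of $\tau$, $\Gamma$ solves the heat equation, so $\Gamma_t+\Delta\Gamma=0$. Where a derivative of $\chi$ is nonzero, either $T-t\ge r^2/4$ or $|x-x_0|\ge r/2$. In both cases $\Gamma\le Cr^{-3}$ and $|\nabla\Gamma|\le Cr^{-4}$, uniformly in $\theta$, because $\tau^{-m}e^{-r^2/16\tau}\le C_mr^{-2m}$. Therefore $|\phi_t+\Delta\phi|\le(\theta r)^2(|\chi_t+\Delta\chi|\Gamma+2|\nabla\chi||\nabla\Gamma|)\le C\theta^2r^{-3}$. On $Q_{\theta r}\subset Q_{r/2}$ we have $\theta^2r^2\le\tau\le2\theta^2r^2$, so $\phi\ge c/(\theta r)$. Finally $0\le\phi\le C_\theta r^{-1}$ and $|\nabla\phi|\le C_\theta r^{-2}$.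

Insert $\phi$ in (4.1), and use $r^{-3}\iint_{Q_r}|u|^2\le\mathcal A(r)$. This gives
$$\mathcal A(\theta r)\le C_1\theta^2\mathcal A(r)+C\sup_t|I|+C\sup_t|J|,\quad I=\int_{T-r^2}^t\!\int|u|^2u\cdot\nabla\phi,\quad J=\int_{T-r^2}^t\!\int p\,u\cdot\nabla\phi,\tag{7.1}$$
with $C_1$ independent of $\theta$. (The factor $\theta r$ from the lower bound of $\phi$ is absorbed by the factor $\frac1{\theta r}$ in $\mathcal A(\theta r)$.)

**Step 2 (cubic term: replace $\lambda^3$ by terms containing $v$, as in Section 3).** Since $|u|^2=\lambda^2+|v|^2$,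
$$|u|^2u\cdot\nabla\phi=|u|^2v\cdot\nabla\phi+\lambda|v|^2b\cdot\nabla\phi+\lambda^3b\cdot\nabla\phi,$$
and the first two terms are at most $2|v||u|^2|\nabla\phi|$. Now $\operatorname{div}u=0$ means
$$b\cdot\nabla\lambda=-\operatorname{div}v-\lambda\operatorname{div}b,\tag{7.2}$$
so $\operatorname{div}(\lambda^3b)=-3\lambda^2\operatorname{div}v-2\lambda^3\operatorname{div}b$. With $n$ the outward normal of $D_\pm$,
$$\int_{D_\pm}\lambda^3b\cdot\nabla\phi=\int_{\partial D_\pm}\lambda^3\phi\,b\cdot n+\int_{D_\pm}\phi(3\lambda^2\operatorname{div}v+2\lambda^3\operatorname{div}b),$$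
$$\int_{D_\pm}3\phi\lambda^2\operatorname{div}v=\int_{\partial D_\pm}3\phi\lambda^2v\cdot n-\int_{D_\pm}3v\cdot(\lambda^2\nabla\phi+2\lambda\phi\nabla\lambda).$$
On $S$ the outward normal is $\nu$ for $D_-$ and $-\nu$ for $D_+$, so the surface terms add up to $\int_S\phi X\,dS$, with $X$ as in (1.1).

**Step 3 (the surface term).** By Lemma 1, $|\int_S\phi X|\le C\sum_\pm\int_S\phi|u||v_\pm|^2$. Apply the divergence theorem to $\phi|u||v_\pm|^2\nu$ in $D_\pm$, and use (4.2). Wherever the derivative falls, a factor $v$ survives: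
$$\Big|\int_S\phi X\,dS\Big|\le C\int\big[\phi(|v||u||\nabla u|+|v||u|^2)+|\nabla\phi||v||u|^2\big].$$

**Step 4 (result).** The volume terms of Step 2 are bounded by the same integrand plus $C\phi|u|^3$. With $\phi\le C_\theta r^{-1}$, $|\nabla\phi|\le C_\theta r^{-2}$, (6.3), $\iint_{Q_r}|u|^3\le Cr^2\mathcal A(r)^{3/2}$ and (6.1),
$$|I|\le C_\theta\big(\epsilon\mathcal A(r)+r\mathcal A(r)^{3/2}\big)\le C_\theta\big(\epsilon+(E_0r)^{1/2}\big)\mathcal A(r).\tag{7.3}$$

## 8. The pressure as a sum of potentials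

**Step 1 (rewrite the pressure equation so that each source contains $v$ or is subcritical).** Testing (2.1) with gradients shows that for a.e. $t$ and all $\psi\in C_c^\infty(B_{R_0})$, $-\int p\Delta\psi=\int u_iu_j\psi_{ij}$, where $\psi_i=\partial_i\psi$, $\psi_{ij}=\partial_i\partial_j\psi$ and
$$u_iu_j=\lambda^2b_ib_j+\lambda(b_iv_j+v_ib_j)+v_iv_j .$$
By (7.2), $\operatorname{div}(\lambda^2b)=-2\lambda\operatorname{div}v-\lambda^2\operatorname{div}b$. Integrate by parts in the first term once along $b$, then once to move the derivative off $v$: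
$$\begin{aligned}\int_{D_\pm}\lambda^2b_ib_j\psi_{ij}&=\int_{\partial D_\pm}\lambda^2(b\cdot n)b_i\psi_i+\int_{D_\pm}\psi_i\big[b_i(2\lambda\operatorname{div}v+\lambda^2\operatorname{div}b)-\lambda^2b\cdot\nabla b_i\big]\\&=\int_{\partial D_\pm}\psi_ib_i(\lambda^2b\cdot n+2\lambda v\cdot n)+\int_{D_\pm}G_i\psi_i-\int_{D_\pm}2\lambda b_iv_j\psi_{ij},\end{aligned}$$
$$G_i=\lambda^2(\operatorname{div}b)b_i-\lambda^2b\cdot\nabla b_i-2(v\cdot\nabla\lambda)b_i-2\lambda v\cdot\nabla b_i .$$
The matrix $\lambda(b_iv_j+v_ib_j)-2\lambda b_iv_j=\lambda(v_ib_j-b_iv_j)$ is antisymmetric, so it drops out against $\psi_{ij}$. On $S$, $b(\lambda^2c+2\lambda s)=a(\lambda c+2s)=a(w+s)$. Adding the two sides,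
$$-\int p\Delta\psi=\int v_iv_j\psi_{ij}+\int G_i\psi_i+\int_S\varsigma_i\psi_i\,dS,\qquad|G|\le C(|v||\nabla u|+|u|^2),\tag{8.1}$$
with $\varsigma$ as in (1.2).

**Step 2 (localize; the remainder is harmonic).** Let $\Phi$ be a cutoff, $0\le\Phi\le1$, $\Phi=1$ on $B_{R_1/8}$, supported in $B_{R_1/4}$, and put
$$\bar p=\partial_i\partial_jK*(\Phi v_iv_j)-\partial_iK*(\Phi G_i)-\partial_iK*(\Phi\varsigma_i\,dS),\qquad h=p-\bar p .$$
By (8.1) and Weyl's lemma, $h(t)$ is harmonic in $B_{R_1/8}$. We need an integrable bound for it. By Calderón–Zygmund in $L^{3/2}$, the first part of $\bar p$ has $L^1(B_{R_1})$ norm at most $C_{R_1}\|u\|_3^2$, which lies in $L^2_t$ since $u\in L^4L^3$ by (6.2). Since $|\partial_iK|\le C|x|^{-2}$ is locally integrable, the other parts have norm at most $C_{R_1}$ times the total mass of the source. By $|\varsigma|\le C|u|^2$ and (6.7) this mass is at most $C_{R_1}\int_{B_{R_1/2}}(|u||\nabla u|+|u|^2)\in L^2_t$. So $\bar p\in L^2_tL^1(B_{R_1})$, and by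 the mean value property
$$\mathcal H:=\|h\|_{L^{3/2}(T-R_1^2,T;L^\infty(B_{R_1/16}))}<\infty ,$$
a number that depends on $R_1,u,p$. By (6.6) and Hölder in time,
$$\iint_{Q_r}|h||u||\nabla\phi|\le C_\theta r^{-2}\cdot r^{2/3}\mathcal H\cdot r^2\mathcal A(r)^{1/2}\le C_\theta r^{2/3}\mathcal H(1+\mathcal A(r)).\tag{8.2}$$

## 9. Estimate of the pressure term

Split the sources of $\bar p$ into the part in $B_{2r}$ ("near") and the parts in the shells $\{r_k\le|y-x_0|<2r_k\}$, $r_k=2^kr$, $k\ge1$ ("far"); only $r_k<R_1/4$ matter. From a bound $|g|\le C(g_1+g_2)$ with $g_i\ge0$ one obtains $g=g^{(1)}+g^{(2)}$, $|g^{(i)}|\le Cg_i$, by multiplying $g$ with $g_i/(g_1+g_2)$ (and with $0$ where $g_1+g_2=0$). So write $G=G^{(1)}+G^{(2)}$, $\varsigma=\varsigma^{(1)}+\varsigma^{(2)}$ with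
$$|G^{(1)}|\le C|v||\nabla u|,\quad|G^{(2)}|\le C|u|^2,\quad|\varsigma^{(1)}|\le C|v|^2,\quad|\varsigma^{(2)}|\le C|x-x_0||u|^2,$$
and $\varsigma^{(2)}=0$ under (H1). Below, $\Pi$ is the potential of the source under consideration, $x\in B_r$, and time integrals are over $(T-r^2,T)$. Let $f=|u|1_{B_r}$ and $W(y)=\int|x-y|^{-2}f(x)\,dx$. For a.e. $t$, $f\in L^6$ has compact support, so $W$ is bounded and continuous, and $\nabla W\in L^6$ by Calderón–Zygmund, because $\nabla|x|^{-2}$ is odd and homogeneous of degree $-3$. We also use the Hardy–Littlewood–Sobolev inequality $\||x|^{-2}*g\|_l\le C\|g\|_m$, $\frac1l=\frac1m-\frac13$, $1<m<3$.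

**Step 1 (near, $v\otimes v$).** Let $\frac1m=\frac1p+\frac1{2p'}$. Then $m'=2p'$ and $m\in[\frac32,2]$. Calderón–Zygmund in $L^m$, Hölder in time and (6.2) with $(2q',2p')$ give
$$\iint|\Pi||u|\le C\int\|v\|_p\|u\|_{L^{2p'}(B_{2r})}\|u\|_{L^{2p'}(B_r)}dt\le C\epsilon r^2\mathcal A(2r).$$

**Step 2 (near, $G^{(1)}$).** Let $\frac1m=\frac1p+\frac12$ and $\frac1b=\frac56-\frac1p$, so that $m,b\in[\frac65,2]$ and $\frac1{b'}=\frac1m-\frac13$. Then
$$\iint|\Pi||u|\le C\int\|v\|_p\|\nabla u\|_{L^2(B_{2r})}\|u\|_{L^b(B_r)}dt\le C\epsilon(r\mathcal A(2r))^{1/2}\,r^{1-\frac2q}\,r^{\frac32-\frac3p}\mathcal A(r)^{1/2}\le C\epsilon r^2\mathcal A(2r),$$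
where $\|u\|_{L^\infty L^b(B_r)}\le Cr^{\frac3b-1}\mathcal A(r)^{1/2}=Cr^{\frac32-\frac3p}\mathcal A(r)^{1/2}$, and $r^{1-2/q}$ comes from Hölder in time.

**Step 3 (near, $G^{(2)}$).** By $L^{3/2}\to L^3$ paired with $L^{3/2}$, and (6.2) with $(4,3)$ and $(2,\frac32)$: $\iint|\Pi||u|\le C\|u\|^2_{L^4L^3(Q_{2r})}\|u\|_{L^2L^{3/2}(Q_r)}\le C\,r\mathcal A(2r)\,r^2\mathcal A(r)^{1/2}\le Cr^3\mathcal A(2r)^{3/2}$.

**Step 4 (near, $\varsigma^{(1)}$: here the quadratic bound is used).** By Fubini and (6.7) with $g=|v_\pm|^2W$ and radius $2r$,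
$$\iint|\Pi||u|\le C\int\!\!\int_{S\cap B_{2r}}|v|^2W\,dS\,dt\le C\iint_{B_{4r}}\big(|v||\nabla u|W+|v||u||\nabla W|+r^{-1}|v||u|W\big).$$
With $m,b$ as in Step 2, $\|W\|_{m'}\le C\|f\|_b$, because $\frac1b-\frac13=\frac12-\frac1p=\frac1{m'}$; so the first term is bounded as in Step 2. For the other two, $\|\nabla W\|_{2p'}\le C\|f\|_{2p'}$ by Calderón–Zygmund, and $\|W\|_{L^{2p'}(B_{4r})}\le\||x|^{-2}\|_{L^1(B_{5r}(0))}\|f\|_{2p'}\le Cr\|f\|_{2p'}$ by Young, and we conclude as in Step 1. Total: $C\epsilon r^2\mathcal A(4r)$.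

**Step 5 (near, $\varsigma^{(2)}$: here the factor $|x-x_0|$ is used).** On the source $|x-x_0|\le2r$. By (6.7) with $g=|u|^2W$,
$$\iint|\Pi||u|\le Cr\iint_{B_{4r}}\big(|u||\nabla u|W+|u|^2|\nabla W|+r^{-1}|u|^2W\big).$$
Using $\|W\|_3\le C\|f\|_{3/2}$, $\|\nabla W\|_3\le C\|f\|_3$ and $\|W\|_{L^3(B_{4r})}\le Cr\|f\|_3$, the three integrals are at most $C$ times $\|\nabla u\|_{L^2L^2}\|u\|_{L^2L^6}\|f\|_{L^\infty L^{3/2}}$, $\|u\|_{L^4L^3}^2\|f\|_{L^2L^3}$ and $\|u\|_{L^4L^3}^2\|f\|_{L^2L^3}$. By (6.2) each is at most $Cr^2\mathcal A(4r)^{3/2}$: the powers of $r$ are $\frac12+\frac12+1$ and $1+1$. Total: $Cr^3\mathcal A(4r)^{3/2}$.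

**Step 6 (far: subtract a constant to gain decay).** For a.e. $t$, $\int u\cdot\nabla\phi\,dx=0$, so each far potential $\Pi^k(x,t)$ may be replaced by $\Pi^k(x,t)-\Pi^k(x_0,t)$. For $x\in B_r$ and $|y-x_0|\ge r_k\ge2r$, the mean value theorem for the kernels $\partial_i\partial_jK$, $\partial_iK$ bounds this difference by
$$Crr_k^{-4}\int_{B_{2r_k}}|v||u|,\qquad Crr_k^{-3}\int_{B_{2r_k}}|G|,\qquad Crr_k^{-3}\int_{S\cap B_{2r_k}}|\varsigma|,$$
for the three types of source. By (6.7) and (4.2), $\int_{S\cap B_{2r_k}}|v|^2\le C\int_{B_{4r_k}}(|v||\nabla u|+r_k^{-1}|v||u|)$, and $4r_k<R_1$. Insert (6.4) and (6.5), with $s=2r_k$ or $4r_k$. The contribution of $v\otimes v$ to $\iint|\Pi^k-\Pi^k(x_0)||u|$ is at most $C\epsilon\,r\,r_k^{-4}r_k^{2-\frac3p}r^{3+\frac3p}(\cdot)^{1/2}=C\epsilon r^2(r/r_k)^{2+\frac3p}(\cdot)^{1/2}$, and that of $G^{(1)}$ is at most $C\epsilon\,r\,r_k^{-3}r_k^{2-\frac3p}r^{2+\frac3p}(\cdot)^{1/2}=C\epsilon r^2(r/r_k)^{1+\frac3p}(\cdot)^{1/2}$. For $\varsigma^{(1)}$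 both kinds of term occur. So all three are at most
$$C\epsilon r^2(r/r_k)^{1+3/p}(\mathcal A(4r_k)\mathcal A(r))^{1/2}\le C\epsilon r^2\,2^{-k}\big(\mathcal A(4r_k)+\mathcal A(r)\big).$$
For $G^{(2)}$, by (6.6) and (6.1),
$$Crr_k^{-3}\cdot r_k\mathcal A(2r_k)\cdot r^2\cdot r^2\mathcal A(r)^{1/2}\le Cr^2(E_0r)^{1/2}(r/r_k)^2\mathcal A(2r_k).$$
For $\varsigma^{(2)}$ we use $|\varsigma^{(2)}|\le Cr_k|u|^2$, (6.7), and
$$\int_{T-r^2}^T\!\int_{B_{4r_k}}(|u||\nabla u|+r_k^{-1}|u|^2)\le C\big(r\,r_k\mathcal A(4r_k)+r^2\mathcal A(4r_k)\big)\le Crr_k\mathcal A(4r_k);$$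
the contribution is at most
$$Crr_k^{-2}\cdot rr_k\mathcal A(4r_k)\cdot r^2\mathcal A(r)^{1/2}\le Cr^2(E_0r)^{1/2}(r/r_k)\mathcal A(4r_k).$$

**Step 7 (sum).** Multiply all bounds of Steps 1–6 by $|\nabla\phi|\le C_\theta r^{-2}$. In the near terms, $r\mathcal A(s)^{3/2}\le r(E_0/s)^{1/2}\mathcal A(s)\le(E_0r)^{1/2}\mathcal A(s)$ for $s\in\{2r,4r\}$. By (6.1), $\mathcal A(r)\le4\mathcal A(4r)$ and $\mathcal A(2s)\le2\mathcal A(4s)$; in particular $\sum_{k\ge1}2^{-k}\mathcal A(r)\le4\mathcal A(4r)$. With (7.1), (7.3), (8.2) and $\Lambda=\epsilon(R_1)+(E_0R_1)^{1/2}$ we get, for $0<r\le R_1/16$,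
$$\mathcal A(\theta r)\le C_1\theta^2\mathcal A(r)+C_\theta\Lambda\sum_{k\ge0,\ 2^kr<R_1/4}2^{-k}\mathcal A(2^{k+2}r)+C_\theta r^{2/3}\mathcal H(1+\mathcal A(r)),\tag{9.1}$$
where $C_1$ and $C_\theta$ do not depend on $R_1$.

## 10. Decay of the scale-invariant energy

**Step 1 (a weighted supremum that absorbs the sum over scales).** Let $M(r)=\sup_{r\le s\le R_1}(r/s)^{1/2}\mathcal A(s)<\infty$. Since $2^{k+2}r<R_1$ in (9.1), $\mathcal A(2^{k+2}r)\le2\cdot2^{k/2}M(r)$, and $\sum_k2^{-k}2^{k/2}<\infty$. Hence, with a larger $C_\theta$,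
$$\mathcal A(\theta r)\le\big[C_1\theta^2+C_\theta(\Lambda+r^{2/3}\mathcal H)\big]M(r)+C_\theta\mathcal Hr^{2/3}.\tag{10.1}$$

**Step 2 (order of the choices).** Fix $\theta\le\frac14$ with $C_1\theta^{3/2}\le\frac18$. Then choose $R_1$ with $C_\theta\Lambda\le\frac18\theta^{1/2}$; this is possible because $C_\theta$ does not depend on $R_1$ and $\Lambda\to0$ as $R_1\to0$. Only now is $\mathcal H$ fixed. Choose $r_*\le R_1/16$ with $C_\theta r_*^{2/3}\mathcal H\le\frac18\theta^{1/2}$.

**Step 3 (contraction).** Let $r\le\theta r_*$, $s\in[\theta r,r]$, $r'=s/\theta\in[r,r/\theta]$, so $r'\le r_*$. From the definition, $M(r')\le(r'/r)^{1/2}M(r)\le\theta^{-1/2}M(r)$. By (10.1) at $r'$,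
$$\mathcal A(s)=\mathcal A(\theta r')\le\big(C_1\theta^{3/2}+\tfrac18+\tfrac18\big)M(r)+C'r^{2/3}\le\tfrac38M(r)+C'r^{2/3}.$$
For $s\ge r$, $(\theta r/s)^{1/2}\mathcal A(s)\le\theta^{1/2}M(r)\le\frac12M(r)$. Therefore
$$M(\theta r)\le\max\{\tfrac38M(r)+C'r^{2/3},\ \theta^{1/2}M(r)\}\le\tfrac12M(r)+C'r^{2/3}.$$
Iterating, $M(\theta^nr)\to0$. For $s\in[\theta^{n+1}r,\theta^nr]$ we have $\mathcal A(s)\le\theta^{-1/2}M(\theta^{n+1}r)$. Hence $\mathcal A(s)\to0$ as $s\to0$.

## 11. Decay of the pressure and the end of the proof of Theorem B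

To apply F3 we need smallness of $r^{-2}\iint_{Q_r}|u|^3\le C\mathcal A(r)^{3/2}\to0$, which we have, and of $\mathcal D(r)=r^{-2}\iint_{Q_r}|p|^{3/2}$. In $B_r$ write $p=p_1+h'$ with $p_1=\partial_i\partial_jK*(1_{B_r}u_iu_j)$. Then $h'$ is harmonic in $B_r$ and $\|p_1\|_{3/2}\le C\|u\|_{L^3(B_r)}^2$. For $\sigma\le\frac12$ the mean value property gives $\int_{B_{\sigma r}}|h'|^{3/2}\le C\sigma^3\int_{B_r}|h'|^{3/2}$, and $|h'|^{3/2}\le C(|p|^{3/2}+|p_1|^{3/2})$. Hence
$$\mathcal D(\sigma r)\le C\sigma\mathcal D(r)+C_\sigma r^{-2}\iint_{Q_r}|u|^3 .$$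
Choose $\sigma$ with $C\sigma\le\frac12$. Since $\mathcal D$ is bounded on each interval $[\sigma r_0,r_0]$ and the last term tends to $0$, iteration shows that $\limsup_{r\to0}\mathcal D(r)$ is finite, and the inequality shows that it is at most half of itself. So $\mathcal D(r)\to0$, and F3 shows that $u$ is bounded in $Q_{r/2}(x_0,T)$ for some $r>0$. Theorem B is proved. $\blacksquare$

## 12. From the weak solution to a strong solution with a first blow-up time

**Fact F1 (Solonnikov–Ščadilov, Proc. Steklov Inst. 125 (1973); Beirão da Veiga, Adv. Differential Equations 9 (2004); Xiao–Xin, CPAM 60 (2007); Amrouche–Rejaiba, J. Differential Equations 256 (2014)).** The operator $A$ of the form $a_\kappa$ in $H$ has domain $D(A)=\{u\in V\cap H^2:\omega\times n=\frac{2\kappa}Ru\text{ on }\partial\Omega_R\}$, and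
$$\|u\|_{H^2}\le C(\|Au\|+\|u\|),\qquad\|u\|_{H^1}^2\le C(a_\kappa(u,u)+\|u\|^2).\tag{12.1}$$

**Fact F2 (strong solutions).** For $u_0\in V$ there is a unique maximal strong solution $U$ on $[0,T_{\max})$, with $U\in C([0,\tau];V)\cap L^2(0,\tau;D(A))$ and $U_t\in L^2(0,\tau;H)$ for $\tau<T_{\max}$. If $T_{\max}<\infty$, then $\limsup_{t\uparrow T_{\max}}\|U(t)\|_{H^1}=\infty$. This is the standard Galerkin argument with eigenfunctions of $A$. The estimate behind it is
$$\Big|\int(U\cdot\nabla U)\cdot AU\Big|\le\|U\|_6\|\nabla U\|_3\|AU\|\le C\|U\|_{H^1}^{3/2}\|U\|_{H^2}^{1/2}\|AU\| .$$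
By (12.1) and Young, $y=a_\kappa(U,U)+\|U\|^2$ obeys $y'+c\|AU\|^2\le C(1+y^3)$. So the existence time is bounded below in terms of $\|u_0\|_{H^1}$, and a solution with bounded $H^1$ norm can be continued.

**Step 1 (weak–strong uniqueness: $u=U$ as long as $U$ exists).** We first use $U$ as a test field in (2.3). Let $U_N$ be the $H$-orthogonal projection of $U$ onto the first $N$ eigenfunctions of $A$. Its coefficients lie in $H^1(0,\tau)$, so $U_N$ is admissible after approximating them by $C^1$ functions. As $N\to\infty$, $U_N\to U$ in $L^2(0,\tau;D(A))$, $U_{N,t}\to U_t$ in $L^2(0,\tau;H)$ and $U_N(t)\to U(t)$ in $H$ for each $t$. The nonlinear term converges because $\int|(u\cdot\nabla(U_N-U))\cdot u|\le\|u\|_6\|u\|\|\nabla(U_N-U)\|_3$. Since $U_t=-AU-P(U\cdot\nabla U)$,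
$$(u(t),U(t))=\|u_0\|^2+\int_0^t\Big[-2a_\kappa(u,U)-\int(U\cdot\nabla U)\cdot u+\int(u\cdot\nabla U)\cdot u\Big].$$
Let $w=u-U$. Add the energy inequality for $u$ and the energy equality for $U$, and subtract this identity. The trilinear terms left are $\int(U\cdot\nabla U)\cdot u-\int(u\cdot\nabla U)\cdot u=-\int(w\cdot\nabla U)\cdot w-\int(w\cdot\nabla U)\cdot U$, and the last integral is $\frac12\int w\cdot\nabla|U|^2=0$. So
$$\tfrac12\|w(t)\|^2+\int_0^ta_\kappa(w,w)\le\int_0^t\|w\|_6\|w\|\|\nabla U\|_3 .$$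
By (12.1), $\|w\|_6\le C(a_\kappa(w,w)+\|w\|^2)^{1/2}$. Absorb by Young, use $\|\nabla U\|_3\in L^2(0,\tau)$, and Gronwall gives $w=0$. Hence $u=U$ on $[0,\min(T,T_{\max}))$.

If $T_{\max}>T$, then $u=U\in C([0,T];V)\cap L^2(0,T;H^2)$ is strong on $(0,T]$ and Theorem A holds. **Suppose from now on that $T^*:=T_{\max}\le T$.** We shall prove $\limsup_{t\uparrow T^*}\|u(t)\|_{H^1}<\infty$, which contradicts F2.

**Step 2 (the gradient part of $\operatorname{curl}\omega$ is of lower order).** For $u\in D(A)$ let $\tilde\omega=\omega-\frac{2\kappa}{R^2}x\times u$. On $\partial\Omega_R$ we have $x=Rn$ and $(n\times u)\times n=u$, so (2.2) gives $\tilde\omega\times n=0$. For smooth $\psi$, $\int\operatorname{curl}\tilde\omega\cdot\nabla\psi=\int_{\partial\Omega_R}(n\times\tilde\omega)\cdot\nabla\psi=0$. By density,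
$$\int\operatorname{curl}\omega\cdot\nabla\psi=\tfrac{2\kappa}{R^2}\int\operatorname{curl}(x\times u)\cdot\nabla\psi\qquad\forall\,\psi\in W^{1,2}(\Omega_R).\tag{12.2}$$
For $w\in V$, $\int\operatorname{curl}\omega\cdot w=\int\omega\cdot\operatorname{curl}w+\int_{\partial\Omega_R}(n\times\omega)\cdot w=a_\kappa(u,w)$, so $Au=P\operatorname{curl}\omega$. By (12.2), $(I-P)\operatorname{curl}\omega=(I-P)\frac{2\kappa}{R^2}\operatorname{curl}(x\times u)$. Thus
$$Au=\operatorname{curl}\omega+\nabla\pi,\qquad\|\nabla\pi\|\le C\kappa\|u\|_{H^1}.\tag{12.3}$$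

**Step 3 (the pressure is in $L^{3/2}$ up to $T^*$, and $(u,p)$ is suitable).** Normalize $\int p=0$. Test the equation, with $-\Delta u=\operatorname{curl}\omega$, against $\nabla\psi$, where $\psi\in W^{2,3}$, $\partial_n\psi=0$. The time derivative drops out, $\int(u\cdot\nabla u)\cdot\nabla\psi=-\int u_iu_j\partial_i\partial_j\psi$ because $u\cdot n=0$, and by (12.2)
$$-\int p\Delta\psi=\int u_iu_j\partial_i\partial_j\psi-\tfrac{2\kappa}{R^2}\int\operatorname{curl}(x\times u)\cdot\nabla\psi .$$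
For $g\in L^3$ with $\int g=0$ the Neumann problem $-\Delta\psi=g$, $\partial_n\psi=0$ has a solution with $\|\psi\|_{W^{2,3}}\le C\|g\|_3$. By duality $\|p\|_{3/2}\le C(\|u\|_3^2+\|u\|_{H^1})$. The energy inequality and (12.1) give $u\in L^\infty L^2\cap L^2H^1$ on $(0,T^*)$, hence $u\in L^4L^3$ and $p\in L^2(0,T^*;L^{3/2})$. For $\tau<T^*$ all terms of the equation lie in $L^2(\Omega_R\times(0,\tau))$, so multiplying by $2u\phi$ gives (4.1) with equality for $t<T^*$. Thus $(u,p)$ is suitable in every $Q_{R_0}(x_0,T^*)$ with $\overline{B_{R_0}(x_0)}\subset\Omega_R$ and $R_0^2<T^*$.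

**Step 4 (interior boundedness).** By the example in Section 4, the local setting is available at every $x_0\in\Omega_R$. By (2.4) the exponents $q_\pm$ are finite, so $\epsilon(R_1)\to0$. Theorem B, with $T^*$ in place of $T$, gives $r(x_0)>0$ with $u$ bounded in $Q_{r(x_0)}(x_0,T^*)$. Given $\eta>0$, finitely many balls $B_{r(x_i)}(x_i)$ cover $\overline{B_{R-\eta}(0)}$. With $\delta=\min_ir(x_i)^2$ there is $M$ such that
$$|u|\le M\quad\text{on }B_{R-\eta}(0)\times(T^*-\delta,T^*).\tag{12.4}$$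

## 13. The vorticity estimate in the outer shell and the end of the proof of Theorem A

Fix $0<\eta<\frac12(R-\rho)$ and a smooth $\zeta=\zeta(|x|)$, $0\le\zeta\le1$, $\zeta=0$ for $|x|\le R-2\eta$, $\zeta=1$ for $|x|\ge R-\eta$; so $\operatorname{supp}\zeta\subset\{|x|>\rho\}$. There write $u=u_re_r+v$ with $v$ tangential. Put $Y=\|u\|_{H^1}^2$, $Z=\|u\|_{H^2}$ and let $t\in(T^*-\delta,T^*)$.

**Step 1 (the energy identity for $a_\kappa$).** Multiply the equation by $Au\in H$ and use (12.3) and $u\cdot\nabla u=\omega\times u+\frac12\nabla|u|^2$: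
$$\tfrac12\tfrac d{dt}a_\kappa(u,u)+\|Au\|^2=-\int(u\cdot\nabla u)\cdot\nabla\pi-\tfrac12\int\nabla|u|^2\cdot\operatorname{curl}\omega-\int(\omega\times u)\cdot\operatorname{curl}\omega .\tag{13.1}$$

**Step 2 (first two terms).** The first is at most $\|u\|_6\|\nabla u\|_3\|\nabla\pi\|\le CY^{1/2}\cdot Y^{1/4}Z^{1/2}\cdot Y^{1/2}=CY^{5/4}Z^{1/2}$. By (12.2) with $\psi=\frac12|u|^2\in W^{1,2}$, the second is at most $C\int|u||\nabla u|(|\nabla u|+|u|)\le C\|u\|_6\|u\|_{W^{1,12/5}}^2$. Interpolating $L^{12/5}$ between $L^2$ and $L^6$, $\|u\|_{W^{1,12/5}}\le CY^{3/8}Z^{1/4}$, so this too is at most $CY^{5/4}Z^{1/2}$. In the same way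
$$\int|u||\nabla u|^2\le CY^{5/4}Z^{1/2}.\tag{13.2}$$

**Step 3 (third term, interior part).** Where $\zeta\neq1$ we have $|x|<R-\eta$, so by (12.4) $|\int(1-\zeta)(\omega\times u)\cdot\operatorname{curl}\omega|\le CMY^{1/2}Z$.

**Step 4 (third term, shell part: trade $u_r$ for $v$; the surface terms vanish on $\partial\Omega_R$).** First, $|\int\zeta(\omega\times v)\cdot\operatorname{curl}\omega|\le C\int\zeta|v||\nabla u||\nabla^2u|$. Next, $(\omega\times e_r)\cdot\operatorname{curl}\omega=e_r\cdot(\operatorname{curl}\omega\times\omega)=e_r\cdot(\omega\cdot\nabla)\omega-\frac12\partial_r|\omega|^2$. Since $u_r=0$ on $\partial\Omega_R$ and $\operatorname{div}\omega=0$,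
$$\int\zeta u_r(\omega\times e_r)\cdot\operatorname{curl}\omega=-\int\big(\omega\cdot\nabla(\zeta u_re_r)\big)\cdot\omega+\tfrac12\int\operatorname{div}(\zeta u_re_r)|\omega|^2 .\tag{13.3}$$

In the last integral, $\operatorname{div}(\zeta u_re_r)=\zeta'u_r-\zeta\operatorname{div}v$. As $v\cdot n=0$ on $\partial\Omega_R$ and $v\cdot\nabla\zeta=0$, we have $-\frac12\int\zeta\operatorname{div}v|\omega|^2=\int\zeta(v\cdot\nabla\omega)\cdot\omega$.

In the first integral, $\nabla e_r=\frac1r(I-e_r\otimes e_r)$ gives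
$$(\omega\cdot\nabla(\zeta u_re_r))\cdot\omega=\zeta'u_r\omega_r^2+\zeta(\omega\cdot\nabla u_r)\omega_r+\zeta u_r|\omega_\tau|^2/r,$$
where $\omega_\tau$ is the tangential part of $\omega$. Since $\operatorname{curl}(u_re_r)=\nabla u_r\times e_r\perp e_r$, we have $\omega_r=e_r\cdot\operatorname{curl}v$. Let $F=\zeta\,\omega\cdot\nabla u_r\in W^{1,3/2}$. Since $n\times(Fe_r)=0$ on $\partial\Omega_R$ and $\operatorname{curl}e_r=0$,
$$\int\zeta(\omega\cdot\nabla u_r)\omega_r=\int Fe_r\cdot\operatorname{curl}v=\int\operatorname{curl}(Fe_r)\cdot v=\int(\nabla F\times e_r)\cdot v,$$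
and $|\nabla F|\le C(|\nabla u|+|u|)(|\nabla^2u|+|\nabla u|+|u|)$ on the shell.

These steps are valid for $u\in H^2$. Indeed $u,v,u_r\in W^{1,6}\cap L^\infty$ on the shell and $\omega\in H^1$, so $\omega_i\omega_j$ and $F$ lie in $W^{1,3/2}$, and all products integrated by parts lie in $W^{1,1}$. The remaining terms ($\zeta'u_r\omega_r^2$, $\frac12\zeta'u_r|\omega|^2$, $\zeta u_r|\omega_\tau|^2/r$) are bounded by (13.2). Altogether the shell part is at most
$$C\int_{\operatorname{supp}\zeta}|v|(|\nabla u|+|u|)(|\nabla^2u|+|\nabla u|+|u|)+CY^{5/4}Z^{1/2}.\tag{13.4}$$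
With $\frac1b=\frac12-\frac1p$, interpolation between $L^2$ and $L^6$ with weight $\frac3p$ gives $\|u\|_{W^{1,b}}\le CY^{\frac12(1-\frac3p)}Z^{\frac3p}$. So the integral in (13.4) is at most $C\|v\|_{L^p(\operatorname{supp}\zeta)}Y^{\frac12(1-\frac3p)}Z^{1+\frac3p}$.

**Step 5 (Gronwall).** Let $y=a_\kappa(u,u)+\|u\|^2$. By (12.1), $Y\le Cy\le C'Y$ and $Z^2\le C(\|Au\|^2+\|u\|^2)$; also $\frac d{dt}\|u\|^2=-2a_\kappa(u,u)\le0$. Apply Young in (13.1): with exponents $\frac2{1+3/p}$ and $\frac2{1-3/p}=q$ for the last integral, which yields a small multiple of $Z^2$ plus $C\|v\|_p^qY$; with exponents $4,\frac43$ for $Y^{5/4}Z^{1/2}$, which yields $CY^{5/3}$; and $MY^{1/2}Z$ yields $CM^2Y$. Hence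
$$y'+cZ^2\le C\big(1+M^2+y^{2/3}+\|v(t)\|_{L^p(\operatorname{supp}\zeta)}^q\big)y .\tag{13.5}$$
By the energy inequality $y\in L^1(0,T^*)$, so $y^{2/3}\in L^1(T^*-\delta,T^*)$. Also $\|v\|_p^q\in L^1$ by hypothesis, because $\operatorname{supp}\zeta\subset\{|x|>\rho\}$. Gronwall on $(T^*-\delta/2,T^*)$ gives $\sup y<\infty$ there, so $\|u(t)\|_{H^1}$ stays bounded as $t\uparrow T^*=T_{\max}$, contradicting F2. Hence $T_{\max}>T$ and $u$ is strong on $(0,T]$. Theorem A is proved. $\blacksquare$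

## 14. Other interfaces, a converse, and the endpoint $p=3$

Sections 4–11 treat any interface with (H1) or (H2), including $p=3$. This gives a statement with a converse.

**Theorem C.** *Let $\Gamma\subset\Omega_R$ be a finite (possibly empty) union of pairwise disjoint smooth compact connected embedded surfaces without boundary, $G_1,\dots,G_m$ the components of $\Omega_R\setminus\Gamma$, and $b_i\in C^\infty(\overline{G_i})$ unit fields such that $b_i=x/|x|$ near $\partial\Omega_R$ and at every $x_0\in\Gamma$ the two fields satisfy (H1) or (H2) in some ball about $x_0$. Let $u$ be a Leray–Hopf solution under (A) or (B) with $u_0\in V$, and $v^{(i)}=u-(u\cdot b_i)b_i$ in $G_i$. The following are equivalent:*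

1. *$u$ is strong on $(0,T]$.*
2. *For each $i$, either $v^{(i)}\in L^{q_i}(0,T;L^{p_i}(G_i))$ for some $\frac2{q_i}+\frac3{p_i}\le1$, $p_i>3$, or $v^{(i)}\in C([0,T];L^3(G_i))$.*

*Proof.* (1)⇒(2): $u\in L^\infty(0,T;H^1)\subset L^\infty(0,T;L^6)$ and $|v^{(i)}|\le|u|$, so $(q_i,p_i)=(\infty,6)$ works.

(2)⇒(1): Steps 1–3 of Section 12 use no hypothesis on $v$, so we may again suppose $T^*=T_{\max}\le T$.

**Step 1 (interior boundedness).** The exponents $p_i>3$ are normalized as in (2.4). For a component of the second kind we use Theorem B with $p=3$, $q=\infty$, and must check that $\epsilon(R_1)\to0$. Writing $v=v^{(i)}$,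
$$\sup_{T^*-R_1^2<t<T^*}\|v(t)\|_{L^3(G_i\cap B_{R_1})}\le\sup_{T^*-R_1^2<t<T^*}\|v(t)-v(T^*)\|_{L^3(G_i)}+\|v(T^*)\|_{L^3(G_i\cap B_{R_1})}\to0 .$$
So Theorem B applies at every $x_0\in\Omega_R$, and (12.4) holds for every $\eta$.

**Step 2 (shell).** Take $\eta$ so small that $\operatorname{supp}\zeta$ lies in the component adjacent to $\partial\Omega_R$ and $b_i=x/|x|$ there. If that component is of the first kind, Section 13 applies verbatim. If it is of the second kind, $\{v(t):t\in[0,T]\}$ is compact in $L^3$, so $|v(t)|^3$ is uniformly integrable. For each $\eta'>0$, truncation at a high level $K_{\eta'}$ gives $v=v'+v''$ with $\sup_t\|v'(t)\|_3\le\eta'$ and $|v''|\le K_{\eta'}$. The integral in (13.4) is then at most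
$$C\eta'\|u\|_{W^{1,6}}Z+CK_{\eta'}Y^{1/2}Z\le C\eta'Z^2+CK_{\eta'}Y^{1/2}Z .$$
For small $\eta'$ the first term is absorbed by $cZ^2$, and the second is treated like $MY^{1/2}Z$. So (13.5) holds with $K_{\eta'}^2$ in place of $\|v\|_p^q$, and the contradiction follows as before. $\blacksquare$

Theorem A is the case $\Gamma=\{|x|=\rho\}$, $b=e_3$ inside and $b=x/|x|$ outside. So the P–S hypothesis of Theorem A is in fact equivalent to $u$ being strong. (By the no-retraction argument of Section 3, fields as required do not exist when $\Gamma$ is empty.)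

Two families of examples for (H1) and (H2). For constant fields $e,e'$, (H1) holds if $e\neq\pm e'$, and (H2) holds with $\beta=0$ if $e=\pm e'$. If one of the two fields is normal to the interface, then at every point of the interface (H1) or (H2) holds: where the fields are not parallel, (H1) holds in a small ball. Where they are parallel, choose signs so that $b_+(x_0)=b_-(x_0)$. If $b_+=\pm\nu$ on $S$, then $\beta\cdot\nu=\pm(1-b_-\cdot b_+)=\pm\frac12|\beta|^2$. If $b_-=\pm\nu$ on $S$, then $\beta\cdot\nu=\pm(b_+\cdot b_--1)=\mp\frac12|\beta|^2$.
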